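\title{A negative polarized partition relation at a singular strong limit cardinal $\mu$ with $2^\mu>\mu^+$}

\begin{abstract}
Starting from a supercompact cardinal, we force a model with a singular strong limit cardinal $\mu$ such that $2^\mu>\mu^+$ and $\binom{\mu^+}{\mu}\nrightarrow\binom{\mu^+}{\mu}_2$. The witnessing coloring has $\mu$ colors, and in every rectangle of full size a single row already takes all of them. The value of $2^\mu$ can be prescribed, and $\mu^+$ can be replaced by any prescribed regular cardinal between $\mu^+$ and $2^\mu$. We add a Cohen-generic coloring at the supercompact cardinal together with a normal ultrafilter whose ultrapower copies the columns of the coloring, and then apply Prikry forcing.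
\end{abstract}

\section{The polarized relation at a singular strong limit}\label{sec:intro}

For cardinals $\lambda,\kappa,\chi$, the \emph{strong polarized partition relation}
\[
\binom{\lambda}{\kappa}\rightarrow\binom{\lambda}{\kappa}_\chi
\]
says that for every coloring $c:\lambda\times\kappa\to\chi$ there are $A\in[\lambda]^\lambda$ and $B\in[\kappa]^\kappa$ such that $c$ is constant on $A\times B$. The subscript is omitted when $\chi=2$, and $\nrightarrow$ denotes failure. We view $c$ as a matrix with \emph{rows} $c_\alpha=c(\alpha,\cdot)$; the relation asks for a monochromatic submatrix of full size in both directions. Two simple arguments pull in opposite directions when $\lambda=\mu^+$ and $\kappa=\mu$.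

The first is the pigeonhole principle. Let $\mu$ be a strong limit cardinal, $c:\mu^+\times\mu\to2$, and $\nu<\mu$ an infinite cardinal. There are at most $2^\nu<\mu$ possible restrictions $c_\alpha\restriction\nu$, so $\mu^+$ many rows agree on $\nu$, and their common restriction is constant on a set of size $\nu$. Thus monochromatic rectangles $A\times B$ with $|A|=\mu^+$ and $|B|=\nu$ exist for every $\nu<\mu$. If $\mu$ is singular, a set of size $\mu$ is a union of $\operatorname{cf}(\mu)$ sets of smaller size, and the relation asks whether such rectangles can be glued together.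

The second is diagonalization. It produces colorings that defeat the relation in the following strong way.

\begin{definition}\label{def:full}
Let $\kappa\le\lambda$ and $\tau$ be infinite cardinals. A function $e:\tau\times\lambda\to\kappa$ is \emph{full} if for every $b\in[\lambda]^\kappa$,
\[
|\{\alpha<\tau: e_\alpha''b\ne\kappa\}|<\tau .
\]
\end{definition}

\begin{lemma}\label{lem:fullneg}
If $c:\tau\times\kappa\to\kappa$ is full, then for all $A\in[\tau]^\tau$ and $B\in[\kappa]^\kappa$ some $\alpha\in A$ has $c_\alpha''B=\kappa$, and $\binom{\tau}{\kappa}\nrightarrow\binom{\tau}{\kappa}_2$.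
\end{lemma}

\begin{proof}
Fewer than $\tau$ rows fail to map $B$ onto $\kappa$, so some row from $A$ does. Then $\bar c(\alpha,\beta)=\min\{c(\alpha,\beta),1\}$ takes both values on $\{\alpha\}\times B$.
\end{proof}

Erd\H{o}s, Hajnal and Rado proved that $2^\mu=\mu^+$ implies $\binom{\mu^+}{\mu}\nrightarrow\binom{\mu^+}{\mu}_2$. In fact $2^\mu=\mu^+$ gives a full $c:\mu^+\times\mu\to\mu$. List $[\mu]^\mu$ as $\langle B_\xi:\xi<\mu^+\rangle$. For $0<\alpha<\mu^+$ list $\alpha\times\mu$ as $\langle(\xi_\nu,\gamma_\nu):\nu<\mu\rangle$, choose recursively $\beta_\nu\in B_{\xi_\nu}\setminus\{\beta_{\nu'}:\nu'<\nu\}$, which is possible because $|\nu|<\mu$, and put $c(\alpha,\beta_\nu)=\gamma_\nu$ and $c=0$ elsewhere. Then $c_\alpha''B_\xi=\mu$ for all $\alpha>\xi$.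

In the other direction, under suitable assumptions on cardinal arithmetic it is consistent that $\binom{\mu^+}{\mu}\rightarrow\binom{\mu^+}{\mu}_2$ for a singular cardinal $\mu$; necessarily $2^\mu>\mu^+$ there. The diagonal argument needs a list of $[\mu]^\mu$ of length $\mu^+$. When $2^\mu>\mu^+$ it breaks down while the pigeonhole argument survives, so one might guess that for singular strong limit $\mu$ the positive relation is then automatic. The question, posed by Garti and Villaveces \cite{GV}, is the following.

\medskip
\noindent\textbf{Question.} Is it consistent that there is a singular strong limit cardinal $\mu$ with $2^\mu>\mu^+$ and $\binom{\mu^+}{\mu}\nrightarrow\binom{\mu^+}{\mu}$?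
\medskip

The answer is yes, relative to a supercompact cardinal.

\begin{theorem}\label{thm:main}
Let $V_0$ be a model of ZFC in which $\kappa$ is supercompact, $\theta\ge\kappa^{++}$ is a cardinal with $\theta^\kappa=\theta$, and $\tau$ is a regular cardinal with $\kappa^+\le\tau\le\theta$. There is a forcing extension $W$ of $V_0$, with the same cardinals $\ge\kappa$, in which $\kappa$ is a strong limit cardinal, $\operatorname{cf}(\kappa)=\omega$, $2^\kappa=\theta>\kappa^+$, and there is a full coloring $c:\tau\times\kappa\to\kappa$; that is, for every $B\in[\kappa]^\kappa$,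
\[
|\{\alpha<\tau: c''(\{\alpha\}\times B)\ne\kappa\}|<\tau .
\]
\end{theorem}

One may take $\theta=(2^\kappa)^+$, for example. By Lemma~\ref{lem:fullneg}, $\binom{\tau}{\kappa}\nrightarrow\binom{\tau}{\kappa}_2$ in $W$, and the choice $\tau=\kappa^+$, $\mu=\kappa$ answers the question.

\begin{corollary}\label{cor:main}
Relative to a supercompact cardinal, it is consistent that there is a singular strong limit cardinal $\mu$ with $2^\mu>\mu^+$ and $\binom{\mu^+}{\mu}\nrightarrow\binom{\mu^+}{\mu}_2$.
\end{corollary}

So for singular strong limit $\mu$ the hypothesis $2^\mu=\mu^+$ is not necessary for the negative relation. Some large cardinal assumption is unavoidable: a singular strong limit $\mu$ with $2^\mu>\mu^+$ violates the Singular Cardinals Hypothesis, which has large-cardinal strength by work of Gitik.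

\begin{remark}\label{rem:parameters}
Two of the hypotheses are forced by the conclusion. If $W$ has the same cardinals $\ge\kappa$ as $V_0$ and $2^\kappa=\theta$ in $W$, then $(\theta^\kappa)^{V_0}\le(\theta^\kappa)^W=\theta$. If $\tau>2^\kappa$ is regular, then $\tau$ many rows of any $c:\tau\times\kappa\to\kappa$ are equal to one function $f$; one of $f^{-1}(\{0\})$ and its complement has size $\kappa$, and $f$ maps neither onto $\kappa$, so $c$ is not full. The hypothesis $\theta\ge\kappa^{++}$ is used only to conclude $2^\kappa>\kappa^+$.
\end{remark}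

Section~\ref{sec:cohen} adds a full coloring at a regular cardinal. Section~\ref{sec:test} shows on one example what such a coloring needs in order to stay full when $\kappa$ is made singular, and isolates a reflection hypothesis. Sections~\ref{sec:several} and~\ref{sec:prikry} show that this hypothesis suffices, and Section~\ref{sec:forcing} forces it.

\medskip
\noindent\textbf{Conventions.} $\mathrm{Fn}(I,\kappa,{<}\kappa)$ is the set of partial functions from $I$ to $\kappa$ of size $<\kappa$; a larger function is a stronger condition. A forcing is \emph{$\le\theta$-closed} (\emph{${<}\kappa$-closed}) if descending sequences of length $\le\theta$ (of length $<\kappa$) have lower bounds; a $\le\theta$-closed forcing adds no new $\theta$-sequences of ground-model elements. A forcing is \emph{$\nu$-c.c.}\ if its antichains have size $<\nu$; for regular $\nu$ it then preserves cardinals $\ge\nu$ and the regularity of cardinals $\ge\nu$.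

We count functions in extensions by \emph{nice names}. Let $\mathbb P$ be $\nu$-c.c.\ and let $\dot f$ be forced to be a function from $\rho$ to $\sigma$. For $\xi<\rho$ choose a maximal antichain $A_\xi$ of conditions deciding $\dot f(\xi)$, and let $s_\xi:A_\xi\to\sigma$ record the values. Then $\dot f^G$ is computed from $\langle s_\xi:\xi<\rho\rangle$ and $G\cap\bigcup_\xi A_\xi$. Hence the extension has at most $((|\mathbb P|\cdot\sigma)^{<\nu})^\rho$ functions from $\rho$ to $\sigma$, the bound being computed in the ground model.

\section{Generic colorings at a regular cardinal}\label{sec:cohen}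

At a regular cardinal, genericity replaces the list of length $\kappa^+$. We allow $\theta$ columns, although a coloring needs only $\kappa$; the restriction of a full $e:\tau\times\theta\to\kappa$ to $\tau\times\kappa$ is full, and the extra columns will be essential later.

\begin{lemma}\label{lem:cohen}
Let $V_1$ be a model of ZFC in which $\kappa$ is regular, $\kappa^{<\kappa}=\kappa$, and $\kappa<\tau=\operatorname{cf}\tau\le\theta=\theta^\kappa$. Let $\mathbb Q=\mathrm{Fn}(\tau\times\theta,\kappa,{<}\kappa)^{V_1}$, let $g$ be $\mathbb Q$-generic over $V_1$, and let $V=V_1[g]$ and $e=\bigcup g:\tau\times\theta\to\kappa$. For $a\subseteq\tau$ in $V_1$ let $\mathbb Q_a=\mathrm{Fn}(a\times\theta,\kappa,{<}\kappa)^{V_1}$ and $g_a=g\cap\mathbb Q_a$.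
\begin{enumerate}
\item[(a)] $\mathbb Q$ is $\kappa^+$-c.c., cardinals $\ge\kappa$ are preserved, $\tau$ stays regular, and $2^\kappa=\theta^\kappa=\theta$ in $V$.
\item[(b)] For every $F:\kappa\to\theta$ in $V$ there is $a\in V_1$ with $a\subseteq\tau$, $|a|\le\kappa$ and $F\in V_1[g_a]$. In particular $F\in V_1[g_\zeta]$ for some $\zeta<\tau$.
\item[(c)] $e$ is full in $V$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $\mathbb Q$ is ${<}\kappa$-closed because $\kappa$ is regular, so $\kappa$ is preserved. Given $\kappa^+$ conditions, $\kappa^{<\kappa}=\kappa$ lets us thin them out to $\kappa^+$ conditions whose domains form a $\Delta$-system with root $r$; there are at most $\kappa^{|r|}=\kappa$ functions from $r$ to $\kappa$, so two conditions agree on $r$ and are compatible. Thus $\mathbb Q$ is $\kappa^+$-c.c. Since $|\mathbb Q|=\theta$, nice names give $\theta^\kappa\le(\theta^\kappa)^\kappa=\theta$ in $V$. The sets $\{\alpha<\kappa:e(\alpha,i)=0\}$ for $i<\theta$ are distinct: for $i\ne i'$ any condition leaves both $(\alpha,i)$ and $(\alpha,i')$ free for some $\alpha<\kappa$, and can be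 extended by the values $0$ and $1$ there. So $2^\kappa\ge\theta$.

(b) A nice name for $F$ involves $\kappa$ antichains, each with at most $\kappa$ conditions of size $<\kappa$. Let $a$ be the set of rows that they mention. Then $|a|\le\kappa$, all these conditions lie in $\mathbb Q_a$, and $F\in V_1[g_a]$. As $\tau>\kappa$ is regular, $a\subseteq\zeta$ for some $\zeta<\tau$.

(c) Let $b\in[\theta]^\kappa$ in $V$. Apply (b) to an enumeration of $b$ to get $a$ with $b\in V_1[g_a]$. Let $\alpha\in\tau\setminus a$. Since $\mathbb Q_{a\cup\{\alpha\}}\cong\mathbb Q_a\times\mathbb Q_{\{\alpha\}}$, the product lemma says that $g_{\{\alpha\}}$ is $\mathbb Q_{\{\alpha\}}$-generic over $V_1[g_a]$. For $\gamma<\kappa$, the set of $p\in\mathbb Q_{\{\alpha\}}$ with $p(\alpha,i)=\gamma$ for some $i\in b$ lies in $V_1[g_a]$, and it is dense because $|p|<\kappa=|b|$ leaves some $(\alpha,i)$ with $i\in b$ free. So $e_\alpha''b=\kappa$ for all $\alpha\notin a$, and $|a|\le\kappa<\tau$.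
\end{proof}

This forcing cannot be used at a singular cardinal. If $\mu=\sup_n\mu_n$ with $\mu_n<\mu$ regular, any $p\in\mathrm{Fn}(\mu,\mu,{<}\mu)$ has domain bounded in some $\mu_n>|p|$ and can be extended to be constantly $\gamma$ on a final segment of $\mu_n$, for any $\gamma<\mu$; so the eventual values of the generic function below the $\mu_n$ enumerate $\mu$, and $\mu$ becomes countable. We therefore add the coloring while $\kappa$ is regular, keep $\kappa$ measurable, and change its cofinality afterward.

\section{Prikry forcing, a test set, and the reflection hypothesis}\label{sec:test}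

A \emph{normal ultrafilter} on an uncountable cardinal $\kappa$ is a nonprincipal $\kappa$-complete ultrafilter $U$ closed under diagonal intersections $\triangle_{\xi<\kappa}X_\xi=\{\delta<\kappa:\delta\in X_\xi\text{ for all }\xi<\delta\}$. Then $\kappa$ is measurable, hence a regular strong limit cardinal, and $U$ contains every club subset of $\kappa$. We write $(U\delta)\,\varphi(\delta)$ for $\{\delta<\kappa:\varphi(\delta)\}\in U$, and call functions $F,F'$ on $\kappa$ \emph{$U$-distinct} if $(U\delta)\,F(\delta)\ne F'(\delta)$. The ultrapower embedding $j_U:V\to M$ has critical point $\kappa$, every element of $M$ has the form $j_U(F)(\kappa)$, and $X\in U$ if and only if $\kappa\in j_U(X)$.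

\emph{Prikry forcing} $\mathbb P_U$ consists of pairs $(t,C)$, where the \emph{stem} $t$ is a finite increasing sequence in $\kappa$, $C\in U$, and $\max t<\min C$. A condition $(t',C')$ extends $(t,C)$ if $t'$ end-extends $t$, $C'\subseteq C$, and the new points of $t'$ lie in $C$. The stems of a generic filter $G$ combine to the \emph{Prikry sequence} $\kappa_0<\kappa_1<\cdots$, which is cofinal in $\kappa$. We use the following facts.
\begin{enumerate}
\item[(P1)] (Prikry) For every statement $\varphi$ and condition $(t,C)$, some $(t,C')$ with $C'\subseteq C$ decides $\varphi$. By $\kappa$-completeness, fewer than $\kappa$ statements can be decided at once in this way.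
\item[(P2)] (Prikry) $\mathbb P_U$ is $\kappa^+$-c.c., adds no bounded subsets of $\kappa$, preserves all cardinals, and forces $\operatorname{cf}\kappa=\omega$.
\item[(P3)] Conditions $(t,C)$ and $(t,C')$ with the same stem are compatible, via $(t,C\cap C')$. Hence, by density, for each $X\in U$ we have $\kappa_n\in X$ for all but finitely many $n$.
\item[(P4)] If $(t,C)\in G$, $k=|t|$, $m\ge1$ and $u=(\kappa_k,\dots,\kappa_{k+m-1})$, then $u\in[C]^m$ and $(t^\frown u,\,C\setminus(\max u+1))\in G$. Indeed $G$ contains an extension of $(t,C)$ with stem of length $\ge k+m$, and it extends this condition.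
\end{enumerate}

Let $c:\tau\times\kappa\to\kappa$ be full in $V$, with $\tau>\kappa$ regular. Sets $B\in[\kappa]^\kappa$ of $V[G]$ that contain a ground-model set of size $\kappa$ cause no trouble. The others do.

\begin{example}\label{ex:test}
In $V[G]$ let $B^*_n=\bigcup_{k\ge n}[\kappa_k,\kappa_k\cdot2)$, a set of size $\kappa$. It contains no $B'\in V$ of size $\kappa$: by (P3), for large $k$ the point $\kappa_{k+1}$ would be an infinite cardinal and a limit point of $B'$, while $B^*_n\cap\kappa_{k+1}\subseteq\kappa_k\cdot2<\kappa_{k+1}$.

Fix $\alpha<\tau$ and $\gamma<\kappa$, and let $X=\{\delta<\kappa:\gamma\in c_\alpha''[\delta,\delta\cdot2)\}$. If $X\in U$, then $\gamma\in c_\alpha''B^*_n$ for all $n$ by (P3). If $X\notin U$, then $\gamma\notin c_\alpha''B^*_n$ for large $n$. And $X\in U$ means that $j_U(c)(j_U(\alpha),\kappa+i)=\gamma$ for some $i<\kappa$. Since $\operatorname{cf}\tau>\omega$, it follows that $c$ passes the test of fullness on all the sets $B^*_n$ if and only if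
\begin{equation}\label{eq:test}
\kappa\subseteq\{j_U(c)(j_U(\alpha),\kappa+i):i<\kappa\}\quad\text{for all but fewer than $\tau$ many }\alpha .
\end{equation}
\end{example}

The columns $\kappa+i$ are outside the range of $j_U$, and fullness of $c$ in $V$ speaks only about columns below $\kappa$. So $U$ and the coloring must be built together. The idea is to keep a large supply of spare columns and to arrange that each column of the ultrapower matrix, read along the rows $j_U(\alpha)$, eventually copies a column of the original matrix. Fullness is then inherited.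

\begin{definition}\label{def:RH}
The \emph{reflection hypothesis} $\mathrm{RH}(\kappa,\tau,\theta)$ says that $\kappa<\tau=\operatorname{cf}\tau\le\theta$ and there are a normal ultrafilter $U$ on $\kappa$ and functions $e:\tau\times\theta\to\kappa$ and $\Psi:{}^\kappa\theta\to\theta$ such that:
\begin{enumerate}
\item[(R0)] $e$ is full;
\item[(R1)] for every $F:\kappa\to\theta$ there is $\zeta_F<\tau$ such that for all $\alpha\in[\zeta_F,\tau)$,
\[(U\delta)\ \ e(\alpha,F(\delta))=e(\alpha,\Psi(F));\]
\item[(R2)] if $F_0,F_1,F_2:\kappa\to\theta$ are pairwise $U$-distinct, then $\Psi(F_0),\Psi(F_1),\Psi(F_2)$ are not all equal.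
\end{enumerate}
\end{definition}

In terms of the ultrapower, $\beta=j_U(F)(\kappa)$ is an arbitrary column of $j_U(e)$, and (R1) says $j_U(e)(j_U(\alpha),\beta)=e(\alpha,\Psi(F))$ for $\alpha\ge\zeta_F$. Condition (R2) says that no column of $e$ is assigned to three different columns of $j_U(e)$. It forces $\theta\ge2^\kappa$: $\Psi$ is at most two-to-one on a set of representatives of the ordinals below $j_U(\kappa)$, and $|j_U(\kappa)|\ge2^\kappa$ because $P(\kappa)\subseteq M$ and $j_U(\kappa)$ is a strong limit in $M$. So $\kappa$ columns would not be enough.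

\begin{example}\label{ex:testdone}
Assume RH and let $c=e\restriction(\tau\times\kappa)$. We verify \eqref{eq:test}. For $i<\kappa$ let $F_i(\delta)=\delta+i$, so that $j_U(F_i)(\kappa)=\kappa+i$, and let $\eta_i=\Psi(F_i)$. The $F_i$ are pairwise $U$-distinct, so by (R2) the map $i\mapsto\eta_i$ is at most two-to-one and $b=\{\eta_i:i<\kappa\}$ has size $\kappa$. Let $\zeta=\sup_i\zeta_{F_i}$, which is below $\tau$ because $\tau>\kappa$ is regular. By (R0), all but fewer than $\tau$ many $\alpha$ satisfy $\alpha\ge\zeta$ and $e_\alpha''b=\kappa$. For such $\alpha$, (R1) gives $j_U(c)(j_U(\alpha),\kappa+i)=e(\alpha,\eta_i)$, and these values cover $\kappa$.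
\end{example}

\section{Functions of several variables}\label{sec:several}

The elements of a set in $V[G]$ may depend on several Prikry points. For $\bigcup_n\{\kappa_{n+1}+\kappa_n+i:i<\kappa_n\}$ the relevant functions are $H_i(\delta_0,\delta_1)=\delta_1+\delta_0+i$. For fixed $\delta_0$ this is the function $F_{\delta_0+i}$ of Example~\ref{ex:testdone}, which $\Psi$ replaces by the column $\eta_{\delta_0+i}$. What remains is the one-variable function $\delta_0\mapsto\eta_{\delta_0+i}$, with values in $\theta$, and $\Psi$ applies to it again. This is why $\Psi$ is defined on ${}^\kappa\theta$ and takes values in the same set of columns. We now carry out this elimination of variables in general. Throughout this section and the next, $U,e,\Psi$ witness $\mathrm{RH}(\kappa,\tau,\theta)$ in $V$.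

Identify $u\in[\kappa]^m$ with its increasing enumeration, and let $(U^mu)\,\varphi(u)$ mean
\[
(U\delta_0)\cdots(U\delta_{m-1})\ \bigl[\delta_0<\dots<\delta_{m-1}\text{ and }\varphi(\delta_0,\dots,\delta_{m-1})\bigr].
\]
Final segments of $\kappa$ lie in $U$, so by induction on $m$ this quantifier commutes with negation and with conjunctions of fewer than $\kappa$ formulas. By definition, $(U^{m+1}w)\,\varphi(w)$ is equivalent to $(U^mv)(U\delta)\,\varphi(v^\frown\delta)$ and to $(U\delta)(U^mu)\,\varphi(\delta^\frown u)$. If $\varphi$ holds on $[C]^m$ for some $C\in U$, then $(U^mu)\,\varphi(u)$; normality gives the converse.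

\begin{lemma}\label{lem:homog}
If $(U^mu)\,\varphi(u)$, then there is $C\in U$ with $\varphi(u)$ for all $u\in[C]^m$.
\end{lemma}

\begin{proof}
The case $m=1$ is the definition. For $m+1$, let $X=\{\delta:(U^mu)\,\varphi(\delta^\frown u)\}\in U$. For $\delta\in X$ choose by induction $C_\delta\in U$ with $\min C_\delta>\delta$ and $\varphi(\delta^\frown u)$ for all $u\in[C_\delta]^m$; put $C_\delta=\kappa$ for $\delta\notin X$. Let $C=X\cap\triangle_\delta C_\delta$. If $\delta^\frown u\in[C]^{m+1}$, then $\delta\in X$ and $u\in[C_\delta]^m$.
\end{proof}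

Call $H,H':[\kappa]^m\to\theta$ \emph{$U^m$-distinct} if $(U^mu)\,H(u)\ne H'(u)$.

\begin{lemma}\label{lem:psim}
For each $m\ge1$ there is a map $\Psi_m$ from the functions $H:[\kappa]^m\to\theta$ to $\theta$ such that:
\begin{enumerate}
\item[(a)] for every $H$ there is $\zeta_H<\tau$ such that for all $\alpha\in[\zeta_H,\tau)$, $(U^mu)\ e(\alpha,H(u))=e(\alpha,\Psi_m(H))$;
\item[(b)] $\Psi_m$ is not constant on any family of $2^m+1$ pairwise $U^m$-distinct functions.
\end{enumerate}
\end{lemma}

\begin{proof}
For $m=1$ let $\Psi_1=\Psi$; then (a) and (b) are (R1) and (R2). Suppose $\Psi_m$ is given and $H:[\kappa]^{m+1}\to\theta$. For $v\in[\kappa]^m$ define $H^v:\kappa\to\theta$ by $H^v(\delta)=H(v^\frown\delta)$ if $\delta>\max v$, and $H^v(\delta)=0$ otherwise. Put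
\[
H'(v)=\Psi(H^v),\qquad \Psi_{m+1}(H)=\Psi_m(H'),\qquad \zeta_H=\max\bigl(\zeta_{H'},\ \textstyle\sup_v\zeta_{H^v}\bigr).
\]
There are $\kappa$ many $v$ and $\tau>\kappa$ is regular, so $\zeta_H<\tau$.

(a) Let $\alpha\ge\zeta_H$. Every $v$ satisfies $(U\delta)\ e(\alpha,H(v^\frown\delta))=e(\alpha,H'(v))$ by (R1), and $(U^mv)\ e(\alpha,H'(v))=e(\alpha,\Psi_m(H'))$ by induction. Together these give $(U^mv)(U\delta)\ e(\alpha,H(v^\frown\delta))=e(\alpha,\Psi_{m+1}(H))$.

(b) Suppose $H_0,\dots,H_N$ with $N=2^{m+1}$ are pairwise $U^{m+1}$-distinct and have the same $\Psi_{m+1}$-value. The functions $H'_i$ need not be pairwise $U^m$-distinct, because $\Psi$ may identify pairs; we show that at least half of them are. Put $i\sim i'$ if $(U^mv)\,H'_i(v)=H'_{i'}(v)$. This is an equivalence relation, as $U^m$ commutes with finite conjunctions. For $U^m$-almost all $v$ the functions $H_0^v,\dots,H_N^v$ are pairwise $U$-distinct, so by (R2) no value occurs three times among $H_0'(v),\dots,H_N'(v)$. Hence each class has at most two elements, and the $2^{m+1}+1$ indices fall into at least $2^m+1$ classes.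 Since $U^m$ commutes with negation, representatives of distinct classes give $2^m+1$ pairwise $U^m$-distinct functions $H'_i$, all with the same $\Psi_m$-value. This contradicts (b) for $m$.
\end{proof}

\section{Fullness in the Prikry extension}\label{sec:prikry}

\begin{proposition}\label{prop:prikry}
If $U,e,\Psi$ witness $\mathrm{RH}(\kappa,\tau,\theta)$ in $V$ and $G$ is $\mathbb P_U$-generic over $V$, then $c=e\restriction(\tau\times\kappa)$ is full in $V[G]$.
\end{proposition}

Let $\dot B$ be a name that the trivial condition forces to be a subset of $\kappa$ of size $\kappa$; every $B\in[\kappa]^\kappa$ of $V[G]$ has such a name by the maximum principle. We want a set of fewer than $\tau$ exceptional rows in $V$. There are $2^\kappa$ conditions, too many to be allowed one small exceptional set each, but only $\kappa$ stems, and conditions with the same stem cannot force contradictory statements. So we work stem by stem.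

\begin{lemma}\label{lem:stem}
For each stem $t$ there is $E_t\subseteq\tau$ with $|E_t|<\tau$ such that for all $\alpha\in\tau\setminus E_t$ and $\gamma<\kappa$ there is $C\in U$ with $(t,C)\Vdash\gamma\in c_\alpha''\dot B$.
\end{lemma}

\begin{proof}
Let $k=|t|$, so that $\kappa_k$ is the first Prikry point not fixed by $t$. As in Example~\ref{ex:testdone}, we need $\kappa$ many functions that name distinct elements of $\dot B$. We look for a bounded part of $\dot B$, determined by a fixed finite number of further Prikry points, with at least $\kappa_k$ elements: for each $i<\kappa$ we can force $\kappa_k>i$ without changing the stem, and then the $i$-th element exists.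

\emph{Step 1: the number of variables.} By (P1) there is $C_0\in U$, consisting of infinite cardinals above $\max t$, such that $(t,C_0)$ decides ``$|\dot B\cap\kappa_n|\ge\kappa_k$'' for every $n\ge k$. If all these statements were decided negatively, $(t,C_0)$ would force $\dot B$ to be a countable union of sets of size $<\kappa_k$, so that $|\dot B|\le\kappa_k<\kappa$. Fix $n\ge k$ with $(t,C_0)\Vdash|\dot B\cap\kappa_n|\ge\kappa_k$, and let $m=n-k+1$.

\emph{Step 2: the functions.} Let $u\in[C_0]^m$. The condition $(t^\frown u,\,C_0\setminus(\max u+1))$ extends $(t,C_0)$ and forces $\kappa_k=\min u$ and $\kappa_n=\max u$. By (P1), applied to the statements ``$\xi\in\dot B$'' for $\xi<\max u$, there are $D_u\in U$ with $D_u\subseteq C_0\setminus(\max u+1)$ and $B_u\subseteq\max u$ in $V$ such that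
\[
(t^\frown u,D_u)\Vdash\dot B\cap\max u=B_u .
\]
This condition forces $|B_u|\ge\min u$, and cardinals are preserved, so $|B_u|\ge\min u$ in $V$. For $i<\kappa$ define $H_i:[\kappa]^m\to\theta$ by letting $H_i(u)$ be the $i$-th element of $B_u$ if $u\in[C_0]^m$ and $i<\min u$, and $H_i(u)=0$ otherwise. For $i\ne i'$ we have $H_i(u)\ne H_{i'}(u)$ whenever $u\in[C_0]^m$ and $\min u>\max(i,i')$, so the $H_i$ are pairwise $U^m$-distinct.

\emph{Step 3: the exceptional rows.} Let $\eta_i=\Psi_m(H_i)$, $b=\{\eta_i:i<\kappa\}$ and $\zeta=\sup_{i<\kappa}\zeta_{H_i}<\tau$. By Lemma~\ref{lem:psim}(b) the map $i\mapsto\eta_i$ is at most $2^m$-to-one, so $|b|=\kappa$. Put $E_t=\zeta\cup\{\alpha<\tau:e_\alpha''b\ne\kappa\}$. By (R0), $|E_t|<\tau$.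

\emph{Step 4: forcing a color.} Let $\alpha\in\tau\setminus E_t$ and $\gamma<\kappa$. Choose $i$ with $e(\alpha,\eta_i)=\gamma$. As $\alpha\ge\zeta_{H_i}$, Lemmas~\ref{lem:psim}(a) and~\ref{lem:homog} give $C_1\in U$ with $C_1\subseteq C_0\setminus(i+1)$ and $e(\alpha,H_i(u))=\gamma$ for all $u\in[C_1]^m$. We shrink $C_1$ so that, whichever $u$ the generic picks, the later points lie in $D_u$:
\[
C=\{\delta\in C_1:\ \delta\in D_u\text{ for all }u\in[C_1]^m\text{ with }\max u<\delta\}.
\]
This is $C_1\cap\triangle_\xi D'_\xi$, where $D'_\xi$ is the intersection of $\kappa$ and the fewer than $\kappa$ sets $D_u$ with $u\in[C_1]^m$ and $\max u=\xi$; so $C\in U$. Let $G\ni(t,C)$ be generic and $u=(\kappa_k,\dots,\kappa_n)$. By (P4), $u\in[C]^m$ and $(t^\frown u,\,C\setminus(\max u+1))\in G$. Since $C\setminus(\max u+1)\subseteq D_u$, also $(t^\frown u,D_u)\in G$. Hence $H_i(u)\in B_u\subseteq\dot B^G$ and $c(\alpha,H_i(u))=e(\alpha,H_i(u))=\gamma$.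
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:prikry}]
Let $E=\bigcup_tE_t$. There are $\kappa$ stems and $\tau>\kappa$ is regular, so $|E|<\tau$. Let $\alpha\notin E$ and $\gamma<\kappa$. No condition $(t,C')$ forces $\gamma\notin c_\alpha''\dot B$, because it is compatible with the condition $(t,C)$ of Lemma~\ref{lem:stem}. So the trivial condition forces $c_\alpha''\dot B=\kappa$ for all $\alpha\notin E$, and $\tau$ remains a cardinal by (P2).
\end{proof}

\section{Forcing the reflection hypothesis}\label{sec:forcing}

\begin{proposition}\label{prop:RH}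
Let $V_0,\kappa,\tau,\theta$ be as in Theorem~\ref{thm:main}. There is a forcing extension $V$ of $V_0$, with the same cardinals $\ge\kappa$, in which $2^\kappa=\theta^\kappa=\theta$ and $\mathrm{RH}(\kappa,\tau,\theta)$ holds.
\end{proposition}

The function $e$ will be the generic matrix of Lemma~\ref{lem:cohen}, which gives (R0). The ultrafilter will be $U=\{x:\kappa\in j^+(x)\}$ for an embedding $j^+$ of $V=V_1[g]$ that lifts an embedding $j$ of $V_1$. Such a lift is given by a generic filter $K$ for $j(\mathbb Q)$, and then $j^+(e)=\bigcup K$. The only constraint on $K$ is $j''g\subseteq K$, which fixes the entries at positions $(j(\alpha),j(i))$. The entries in a column such as $\kappa$, which is not of the form $j(i)$, are free, and we prescribe them by one condition $q\in K$, the \emph{master condition}. Three difficulties arise. First, $q$ has size $\theta$ and encodes $e$, yet must belong to the target model of $j$. Second, the columns to be treated are the ordinals $j^+(F)(\kappa)$, and for $F\in V\setminus V_1$ these depend on $K$, which is chosen after $q$. Third, $U$ and $\Psi$ are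 defined in an extension of $V$ and must be shown to lie in $V$.

\subsection{Tools}

A cardinal $\kappa$ is \emph{supercompact} if for every cardinal $\lambda$ there is an elementary embedding $j:V_0\to M$ into an inner model with critical point $\kappa$, $j(\kappa)>\lambda$ and ${}^\lambda M\subseteq M$. By Laver \cite{Laver} there is then a \emph{Laver function}: a function $\ell$ on $\kappa$ whose values are sets of rank $<\kappa$, such that for every set $x$ and every cardinal $\lambda$ at least the size of the transitive closure of $x$, some $j$ as above has $j(\ell)(\kappa)=x$.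

\begin{enumerate}
\item[(T1)] \emph{Lifting.} Let $j:N\to N'$ be elementary, $G$ be $\mathbb P$-generic over $N$, $G'$ be $j(\mathbb P)$-generic over $N'$, and $j''G\subseteq G'$. Then $\sigma^G\mapsto j(\sigma)^{G'}$ is a well-defined elementary embedding $N[G]\to N'[G']$ that extends $j$ and sends $G$ to $G'$. (If $p\in G$ forces $\varphi(\sigma)$, then $j(p)\in G'$ forces $\varphi(j(\sigma))$.)
\item[(T2)] \emph{Closure.} Let $M$ be an inner model of $N$ closed under $\theta$-sequences in $N$, let $\mathbb P\in M$ be $\theta^+$-c.c.\ in $N$, and let $G$ be $\mathbb P$-generic over $N$. Then $M[G]$ is closed under $\theta$-sequences in $N[G]$. (For each coordinate $\xi<\theta$ take a maximal antichain of conditions forcing the $\xi$-th term to equal a name from $M$; the whole system has size $\le\theta$, so lies in $M$.)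
\item[(T3)] \emph{Easton support iterations} take direct limits at inaccessible stages and inverse limits at other limit stages. We use two standard facts (Baumgartner; see also \cite{Jech,Cummings}). If $\kappa$ is measurable and $|P_\delta|<\kappa$ for $\delta<\kappa$, then $P_\kappa$ is $\kappa$-c.c.\ of size at most $\kappa$. If $\eta<\lambda$, then $P_\lambda\cong P_\eta*\dot T$; and if $P_\eta$ is $\theta^+$-c.c.\ and every nontrivial stage $\delta\ge\eta$ has $\delta>\theta$ and an iterand forced to be $\le\theta$-closed, then $\dot T$ is forced to be $\le\theta$-closed.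
\end{enumerate}

\subsection{The model $V$}

Fix a Laver function $\ell$ and $j:V_0\to M_0$ with critical point $\kappa$, $j(\kappa)>\theta$, ${}^\theta M_0\subseteq M_0$ and $j(\ell)(\kappa)=\theta$. For the first difficulty we want the target model to contain $g$. So we prepare with an iteration $P_\kappa$ whose image $j(P_\kappa)$ has $\mathbb Q$ as its stage $\kappa$; for the third difficulty we want the rest of $j(P_\kappa)$ to be $\le\theta$-closed.

Let $P_\kappa=\langle P_\delta,\dot Q_\delta:\delta<\kappa\rangle$ be the Easton support iteration in which $\dot Q_\delta$ names $\mathrm{Fn}(\ell(\delta),\delta,{<}\delta)$ if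
\begin{enumerate}
\item[(i)] $\delta$ is inaccessible and $P_\delta$ forces that $\delta$ is regular,
\item[(ii)] $\ell(\delta)$ is a cardinal, and
\item[(iii)] $\ell(\delta')$ has rank $<\delta$ for all $\delta'<\delta$,
\end{enumerate}
and $\dot Q_\delta$ is trivial otherwise. Each $P_\delta$ has size $<\kappa$, so $P_\kappa$ is $\kappa$-c.c.\ of size at most $\kappa$ by (T3). Conditions have support bounded in $\kappa$, and we take them to be sets of rank $<\kappa$, which $j$ fixes.

Let $G$ be $P_\kappa$-generic and $V_1=V_0[G]$. Cardinals $\ge\kappa$ are preserved, and $\kappa$ and $\tau$ stay regular. Nice names give, in $V_1$, at most $(\kappa^{<\kappa})^\rho=\kappa$ functions $\rho\to\kappa$ for $\rho<\kappa$ and at most $(\theta^{<\kappa})^\kappa=\theta$ functions $\kappa\to\theta$. So Lemma~\ref{lem:cohen} applies to $V_1$; let $\mathbb Q,g,e,V,\mathbb Q_\zeta,g_\zeta$ be as there. Then $V$ has the cardinal arithmetic required in Proposition~\ref{prop:RH}, and (R0) holds. For $\zeta<\tau$ let $\mathcal F_\zeta={}^\kappa\theta\cap V_1[g_\zeta]$. These sets increase with $\zeta$, have size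 $\le\theta$, and by Lemma~\ref{lem:cohen}(b)
\begin{equation}\label{eq:union}
{}^\kappa\theta\cap V=\bigcup_{\zeta<\tau}\mathcal F_\zeta .
\end{equation}

\subsection{Lifting through the preparation}

In $M_0$, $j(P_\kappa)$ is the iteration of length $j(\kappa)$ defined from $j(\ell)$. Its stages below $\kappa$ are those of $P_\kappa$, since $j$ fixes them, and a direct limit is taken at $\kappa$, which is inaccessible in $M_0$. So $j(P_\kappa)\restriction\kappa=P_\kappa$. Stage $\kappa$ is nontrivial: (i) holds because $P_\kappa$ is $\kappa$-c.c.\ also in $M_0$, (ii) because $j(\ell)(\kappa)=\theta$, and (iii) because $j(\ell)\restriction\kappa=\ell$. The iterand is $\mathrm{Fn}(\theta,\kappa,{<}\kappa)^{M_0[G]}$. By (T2), $M_0[G]$ is closed under $\theta$-sequences in $V_1$, so this is $\mathrm{Fn}(\theta,\kappa,{<}\kappa)^{V_1}$, and a bijection $\theta\to\tau\times\theta$ in $M_0$ identifies it with $\mathbb Q$. Thus $g$ serves as the generic for stage $\kappa$, and a second use of (T2) shows that $M_0[G][g]$ is closed under $\theta$-sequences in $V$.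

By (iii), every nontrivial stage $\delta>\kappa$ of $j(P_\kappa)$ exceeds the rank of $j(\ell)(\kappa)=\theta$, that is, $\delta>\theta$; its iterand is ${<}\delta$-closed since $\delta$ is forced to be regular. Also $P_\kappa*\dot{\mathbb Q}$ is $\kappa^+$-c.c. By (T3) in $M_0$, the tail $T$ of $j(P_\kappa)$ after stage $\kappa$ is $\le\theta$-closed in $M_0[G][g]$, and hence in $V$, because descending $\theta$-sequences from $V$ lie in $M_0[G][g]$.

Let $H$ be $T$-generic over $V$ and $M_1=M_0[G][g][H]$. For $p\in G$, $j(p)$ is $p$ followed by trivial coordinates, so it lies in $G*g*H$. By (T1), $j$ lifts in $V[H]$ to $j:V_1\to M_1$.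

\begin{lemma}\label{lem:closure}
In $V[H]$, the model $M_1$ is closed under $\theta$-sequences. For $\zeta\le\tau$, the union of an increasing sequence of length $\le\theta$ of conditions of $j(\mathbb Q_\zeta)$ is a condition of $j(\mathbb Q_\zeta)$.
\end{lemma}

\begin{proof}
Given a $\theta$-sequence of elements of $M_1$ in $V[H]$, choose for each term a $T$-name in $M_0[G][g]$. The sequence of names lies in $V$ since $T$ is $\le\theta$-closed, hence in $M_0[G][g]$, and $M_1$ evaluates it. Next, $j(\mathbb Q_\zeta)=\mathrm{Fn}(j(\zeta)\times j(\theta),j(\kappa),{<}j(\kappa))^{M_1}$. An increasing sequence of length $\le\theta$ lies in $M_1$, where $j(\kappa)>\theta$ is regular, so its union has size $<j(\kappa)$ in $M_1$.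
\end{proof}

A condition $p\in\mathbb Q$ has size $<\kappa$ and values $<\kappa$, so
\begin{equation}\label{eq:jp}
j(p)=\{\langle(j(\alpha),j(i)),\,p(\alpha,i)\rangle:(\alpha,i)\in\operatorname{dom}p\}.
\end{equation}

\subsection{The master condition}

We resolve the second difficulty by building $q$ row by row. A function $F\in\mathcal F_\zeta$ has a $\mathbb Q_\zeta$-name, so $j^+(F)(\kappa)$ can be decided by a condition of $j(\mathbb Q_\zeta)$, which mentions only rows below $j(\zeta)$. After that decision the rows $j(\alpha)$ with $\alpha\ge\zeta$ are still empty, and we can write into them what (R1) requires. This is the origin of the bound $\zeta_F$.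

Work in $V[H]$. Since $\tau\le\theta$, fix a partition $\theta=\bigsqcup_{\zeta<\tau}\Theta_\zeta$ with $|\Theta_\zeta|=\theta$; stage $\zeta$ will draw its spare columns from $\Theta_\zeta$. For $\zeta<\tau$ and $F\in\mathcal F_\zeta$ fix a $\mathbb Q_\zeta$-name $\dot F_\zeta\in V_1$, forced to be a function from $\kappa$ to $\theta$, with $(\dot F_\zeta)^{g_\zeta}=F$. By recursion we construct conditions $q_\zeta\in j(\mathbb Q_\zeta)$ for $\zeta\le\tau$, and sets $Y_\zeta\subseteq j(\theta)$ with $|Y_\zeta|\le\theta$ and maps $\psi_\zeta:Y_\zeta\to\theta$ for $\zeta<\tau$, all increasing under inclusion.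

Let $q_0=\emptyset$, and $q_\zeta=\bigcup_{\xi<\zeta}q_\xi$ for limit $\zeta\le\tau$. This is a condition of $j(\mathbb Q_\zeta)$ by Lemma~\ref{lem:closure}, since $\zeta\le\tau\le\theta$ and $j(\mathbb Q_\xi)\subseteq j(\mathbb Q_\zeta)$ for $\xi<\zeta$.

Suppose $\zeta<\tau$ and $q_\zeta$ and all $Y_\xi,\psi_\xi$ for $\xi<\zeta$ are given.

\emph{Deciding the columns.} For $F\in\mathcal F_\zeta$, $j(\dot F_\zeta)$ is a $j(\mathbb Q_\zeta)$-name in $M_1$ for a function from $j(\kappa)$ to $j(\theta)$. Go through $\mathcal F_\zeta$ in at most $\theta$ steps, starting from $q_\zeta$, extending at each step to decide one value and taking unions at limits by Lemma~\ref{lem:closure}. This yields $q'_\zeta\supseteq q_\zeta$ in $j(\mathbb Q_\zeta)$ and ordinals $\beta^\zeta_F<j(\theta)$ with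
\begin{equation}\label{eq:decide}
q'_\zeta\Vdash^{M_1}_{j(\mathbb Q_\zeta)}\ j(\dot F_\zeta)(\kappa)=\beta^\zeta_F\qquad\text{for all }F\in\mathcal F_\zeta .
\end{equation}

\emph{Assigning columns of $e$.} Let $Y_\zeta=j''\theta\cup\bigcup_{\xi<\zeta}Y_\xi\cup\{\beta^\zeta_F:F\in\mathcal F_\zeta\}$. Let $\psi_\zeta$ extend all earlier $\psi_\xi$, send $j(i)$ to $i$ for $i<\theta$, and map the remaining elements of $Y_\zeta$, those in neither $j''\theta$ nor an earlier $Y_\xi$, injectively into $\Theta_\zeta$.

\emph{Writing row $j(\zeta)$.} Put
\begin{equation}\label{eq:row}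
q_{\zeta+1}=q'_\zeta\cup\{\langle(j(\zeta),\beta),\,e(\zeta,\psi_\zeta(\beta))\rangle:\beta\in Y_\zeta\}.
\end{equation}
This is a function, because $\operatorname{dom}q'_\zeta\subseteq j(\zeta)\times j(\theta)$. The new part consists of at most $\theta$ elements of $M_1$, so by Lemma~\ref{lem:closure} it lies in $M_1$ and has size $\le\theta<j(\kappa)$ there. As $j(\zeta+1)=j(\zeta)+1$, we get $q_{\zeta+1}\in j(\mathbb Q_{\zeta+1})$.

Let $q=q_\tau\in j(\mathbb Q)$ and $\psi=\bigcup_{\zeta<\tau}\psi_\zeta$. By \eqref{eq:row},
\begin{equation}\label{eq:q}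
q(j(\alpha),\beta)=e(\alpha,\psi(\beta))\qquad\text{for all }\alpha<\tau\text{ and }\beta\in Y_\alpha .
\end{equation}
Taking $\beta=j(i)$ gives $q(j(\alpha),j(i))=e(\alpha,i)$, so $j(p)\subseteq q$ for all $p\in g$ by \eqref{eq:jp}. Moreover $\psi$ is injective on $j''\theta$, and injective on $\operatorname{dom}\psi\setminus j''\theta$ because the $\Theta_\zeta$ are disjoint. So $\psi$ is at most two-to-one. It cannot be made injective, since it maps $j''\theta$ onto $\theta$ while $\kappa$, the value decided for the identity function, lies in $\operatorname{dom}\psi\setminus j''\theta$; this is why (R2) speaks of three functions.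

\subsection{The ultrafilter and the map $\Psi$}

Let $K\ni q$ be $j(\mathbb Q)$-generic over $V[H]$. Since $q$ extends $j(p)$ for each $p\in g$, we have $j''g\subseteq K$, and by (T1) $j$ lifts in $V[H][K]$ to $j^+:V\to M_1[K]$ with $j^+(g)=K$. Hence $j^+(e)=\bigcup K\supseteq q$. Let $F\in\mathcal F_\zeta$. The filter $K_\zeta=K\cap j(\mathbb Q_\zeta)=j^+(g_\zeta)$ is $j(\mathbb Q_\zeta)$-generic over $M_1$ by the product lemma, and it contains $q'_\zeta$ because $q'_\zeta\subseteq q$. By \eqref{eq:decide},
\begin{equation}\label{eq:value}
j^+(F)(\kappa)=j(\dot F_\zeta)^{K_\zeta}(\kappa)=\beta^\zeta_F\in Y_\zeta .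
\end{equation}
By \eqref{eq:union} and \eqref{eq:value} we may define
\[
U=\{x\in P(\kappa)\cap V:\kappa\in j^+(x)\},\qquad\Psi(F)=\psi\bigl(j^+(F)(\kappa)\bigr)\quad(F\in{}^\kappa\theta\cap V).
\]

\emph{$U$ and $\Psi$ lie in $V$.} The forcing $T$ is $\le\theta$-closed in $V$, and $j(\mathbb Q)$ is $\le\theta$-closed in $V[H]$ by Lemma~\ref{lem:closure}. So every $\theta$-sequence of elements of $V$ in $V[H][K]$ lies in $V[H]$ and then in $V$. In $V$ the sets $P(\kappa)$ and ${}^\kappa\theta$ have size $\theta$, so the characteristic function of $U$ and the function $\Psi$ are coded by such sequences.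

\emph{$U$ is a normal ultrafilter in $V$.} The map $j^+$ has critical point $\kappa$. It preserves complements, and $j^+(\{\xi\})=\{\xi\}$ for $\xi<\kappa$, so $U$ is a nonprincipal ultrafilter. For $\nu<\kappa$ we have $j^+(\bigcap_{\xi<\nu}X_\xi)=\bigcap_{\xi<\nu}j^+(X_\xi)$, and $\kappa\in j^+(\triangle_{\xi<\kappa}X_\xi)$ if and only if $\kappa\in j^+(X_\xi)$ for all $\xi<\kappa$.

\emph{(R1) holds.} Let $F\in\mathcal F_\zeta$, $\alpha\in[\zeta,\tau)$ and $\gamma=e(\alpha,\Psi(F))$. Then $\beta^\zeta_F\in Y_\zeta\subseteq Y_\alpha$, so \eqref{eq:value} and \eqref{eq:q} give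
\[
j^+(e)\bigl(j(\alpha),j^+(F)(\kappa)\bigr)=q(j(\alpha),\beta^\zeta_F)=e(\alpha,\psi(\beta^\zeta_F))=\gamma .
\]
Since $\gamma<\kappa$ is fixed by $j^+$, this says $\kappa\in j^+(\{\delta<\kappa:e(\alpha,F(\delta))=\gamma\})$, so this set is in $U$. Thus $\zeta_F=\zeta$ works.

\emph{(R2) holds.} If $F,F'$ are $U$-distinct, then $\kappa\in j^+(\{\delta:F(\delta)\ne F'(\delta)\})$, that is, $j^+(F)(\kappa)\ne j^+(F')(\kappa)$. Three pairwise $U$-distinct functions give three distinct points of $\operatorname{dom}\psi$, on which $\psi$ is not constant.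

This proves Proposition~\ref{prop:RH}.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

Let $V$ be as in Proposition~\ref{prop:RH}, with witnesses $U,e,\Psi$, let $G_U$ be $\mathbb P_U$-generic over $V$, and let $W=V[G_U]$. By (P2), $W$ has the same cardinals as $V$, hence the same cardinals $\ge\kappa$ as $V_0$, and $\operatorname{cf}\kappa=\omega$ in $W$. In $V$, $\kappa$ is measurable and so a strong limit; no bounded subsets of $\kappa$ are added, so $\kappa$ is a strong limit in $W$. We have $2^\kappa\ge\theta$ in $W$ because this holds in $V$ and $\theta$ remains a cardinal. Since $\mathbb P_U$ is $\kappa^+$-c.c.\ of size at most $2^\kappa=\theta$, nice names give $2^\kappa\le(\theta^\kappa)^\kappa=\theta$. As $(\kappa^+)^W=(\kappa^+)^{V_0}<\theta$, we get $2^\kappa=\theta>\kappa^+$ in $W$. Finally, $c=e\restriction(\tau\times\kappa)$ is full in $W$ by Proposition~\ref{prop:prikry}. \qed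

\begin{thebibliography}{9}

\bibitem{Cummings} Cummings, in \emph{Handbook of Set Theory}.

\bibitem{GV} Shimon Garti and Andr\'es Villaveces, \emph{An almost strong relation}, arXiv:2301.12413 (2023).

\bibitem{Jech} Jech, \emph{Set Theory}.

\bibitem{Laver} Laver, 1978.

\end{thebibliography}
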